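# Flat bundles with dense holonomy and centralizers that are not Lie groups

## 1. A circle bundle over $PSL_2(\mathbb R)/\Gamma$ and its fibre symmetries

Let $H=PSL_2(\mathbb R)$ and let $\Gamma<H$ be a torsion-free cocompact lattice isomorphic to $\pi_1(\Sigma_2)$, where $\Sigma_2$ is the closed surface of genus two. Then $\Gamma^{ab}\cong\mathbb Z^4$. Let $c:\Gamma\to\mathbb Z$ be the first coordinate of the abelianization; it is surjective. For $\beta\in\mathbb R$ put
$$\rho_\beta:\Gamma\to S^1,\qquad \rho_\beta(\gamma)=e^{2\pi i\beta c(\gamma)} .$$
Take the product $H\times S^1$, identify $(h,k)$ with $(h\gamma,k\rho_\beta(\gamma))$ for every $\gamma\in\Gamma$, and call the quotient $X_\beta$. It is a compact $4$-manifold that fibers over $H/\Gamma$ with circle fibres. The product structure is still visible locally, but following a loop $\gamma$ in the base turns the fibre by $\rho_\beta(\gamma)$. We call $\rho_\beta$ the holonomy.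

Let $h_0=\pm\mathrm{diag}(e^{1/2},e^{-1/2})$ and let
$$f_\beta:X_\beta\to X_\beta,\qquad [h,k]\mapsto[h_0h,k].$$
This is well defined, since left multiplication commutes with right multiplication. On the base $H/\Gamma$ it is the time-one map of the geodesic flow of a hyperbolic surface, read through the inversion $h\mapsto h^{-1}$ and up to the direction of time. On $X_\beta$ it is the horizontal lift of that map.

Which diffeomorphisms commute with $f_\beta$? One recipe is immediate. If $\psi:S^1\to S^1$ is a diffeomorphism with
$$\psi(k\rho_\beta(\gamma))=\psi(k)\rho_\beta(\gamma)\qquad\text{for all }\gamma\in\Gamma, \tag{1}$$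
then $[h,k]\mapsto[h,\psi(k)]$ is well defined and commutes with $f_\beta$. Let us see how many such $\psi$ there are.

If $\beta=0$, then $X_0=(H/\Gamma)\times S^1$, condition (1) is empty, and all of $\mathrm{Diff}^\infty(S^1)$ acts.

If $\beta=p/q$ in lowest terms, then $\rho_\beta(\Gamma)$ is the group of $q$-th roots of unity, and (1) says that $\psi$ commutes with the rotation by $1/q$. For instance, for $|s|<1/(2\pi q)$,
$$\psi_s(e^{2\pi i\theta})=e^{2\pi i(\theta+s\sin 2\pi q\theta)}$$
works: the derivative of $\theta\mapsto\theta+s\sin2\pi q\theta$ is $1+2\pi qs\cos 2\pi q\theta>0$, and adding $1/q$ to $\theta$ does not change the sine. There are as many solutions of (1) as diffeomorphisms of the circle that commute with a finite rotation, far too many for a finite-dimensional group.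

If $\beta$ is irrational, then (1) says that $\psi$ commutes with an irrational rotation. Write $\psi(e^{2\pi i\theta})=e^{2\pi i\theta}d(\theta)$ with $d:\mathbb R/\mathbb Z\to S^1$ continuous. Then $d(\theta+\beta)=d(\theta)$, so $d$ is constant on a dense orbit and hence constant. Only the rotations are left.

So the size of this family of symmetries jumps every time $\beta$ becomes rational, and every irrational $\beta$ is a limit of rational ones. This is the mechanism of the whole talk. One thing is missing: $f_{p/q}$ and $f_\beta$ live on different manifolds, so it does not yet make sense to call them close. Section 6 deals with this. First, here is the conjecture that this object disproves.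

## 2. Affine $K$-systems and a conjecture about centralizers

The conjecture is from Danijela Damjanović, Amie Wilkinson, Chengyang Wu, Disheng Xu, "The symmetries of affine $K$-systems and a program for centralizer rigidity", arXiv:2504.09084 (2025).

Let $G$ be a connected Lie group and $B$ a closed subgroup such that $X=G/B$ is a compact manifold with a $G$-invariant probability measure $\mu$. "Lie group" always means finite-dimensional Lie group.

**Affine diffeomorphisms.** A diffeomorphism of $X$ is affine if it has the form $f_0(gB)=g_0A(g)B$ with $g_0\in G$ and $A$ a continuous automorphism of $G$ with $A(B)=B$. The group of these is $\mathrm{Aff}(X)$. Example: on $\mathbb T^d=\mathbb R^d/\mathbb Z^d$ these are the maps $x\mapsto Ax+b$ with $A\in GL_d(\mathbb Z)$.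

An affine $f_0$ preserves $\mu$. Indeed $f_0(ax)=(g_0A(a)g_0^{-1})f_0(x)$ for $a\in G$, and $a\mapsto g_0A(a)g_0^{-1}$ is onto $G$. So $(f_0)_*\mu$ is again a $G$-invariant probability measure, and there is only one.

**$K$-systems.** A measure-preserving bijection $f$ is a Kolmogorov automorphism ($K$-system) if there is a sub-$\sigma$-algebra $\mathcal A$ with $\mathcal A\subset f\mathcal A$, such that the $f^n\mathcal A$ together generate all measurable sets and $\bigcap_n f^{-n}\mathcal A$ is trivial. We use only that a $K$-system is mixing, hence weakly mixing (the only eigenfunctions of $u\mapsto u\circ f$ in $L^2$ are the constants), hence ergodic. Non-example: $f_0$ on $X_0=(H/\Gamma)\times S^1$ (that is, $\beta=0$ above) fixes every function of the second coordinate and is not even ergodic.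

**Partial hyperbolicity and $su$-paths.** A diffeomorphism $f$ is partially hyperbolic if there is a nontrivial $Df$-invariant splitting $TX=E^s\oplus E^c\oplus E^u$ with $E^s$ uniformly contracted, $E^u$ uniformly expanded, and $E^c$ dominated by them. An $su$-path is a piecewise $C^1$ path, each piece of which is tangent to $E^s$ or to $E^u$. The accessibility class of a point is the set of points that can be joined to it by $su$-paths. The map $f$ is accessible if there is only one class, and essentially accessible if any two sets of positive $\mu$-measure can be connected by an $su$-path. Example: for the automorphism of $\mathbb T^2$ with matrix rows $(2,1)$ and $(1,1)$, $E^s$ and $E^u$ are two transverse constant line fields, so any two points are joined by two segments and the map is accessible.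

Partial hyperbolicity and accessibility persist under $C^1$-small perturbations. We use the following three facts from the statement of the problem.

**Fact 1.** If $f_0\in\mathrm{Aff}(X)$ is not a $K$-system, then there are $f\in \mathrm{Aff}(X)$ arbitrarily close to $f_0$ with $\mathcal Z^\infty(f)$ not a Lie group.

**Fact 2.** The "only if" direction of the conjecture below holds when $f_0$ is an accessible $K$-system.

**Fact 3.** Affine $K$-systems are exactly the affine diffeomorphisms that are partially hyperbolic and essentially accessible.

**Centralizers.** For $f\in\mathrm{Diff}^\infty(X)$, $\mathcal Z^\infty(f)$ is the group of $C^\infty$ diffeomorphisms of $X$ commuting with $f$. A subgroup of $\mathrm{Diff}^\infty(X)$ is a Lie subgroup if, with the topology induced from the $C^\infty$ topology, it is a finite-dimensional Lie group. It is $C^0$-closed if it is closed in $\mathrm{Diff}^\infty(X)$ for the uniform topology. Example: the rotations form a $C^0$-closed Lie subgroup of $\mathrm{Diff}^\infty(S^1)$. The whole group $\mathrm{Diff}^\infty(S^1)$ is $C^0$-closed in itself, but it is not a Lie group: it contains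 $\mathbb R^n$ for every $n$, generated by flows with disjoint supports. (Lemma 2 contains this argument.)

**Conjecture.** Let $f_0$ be an affine diffeomorphism of a compact homogeneous manifold $X=G/B$ admitting a $G$-invariant probability measure. Then $f_0$ is a $K$-system (if and) only if for every $f\in\mathrm{Diff}^\infty(X)$ sufficiently $C^1$-close to $f_0$, the centralizer $\mathcal Z^\infty(f)$ is a $C^0$-closed Lie subgroup of $\mathrm{Diff}^\infty(X)$.

Fact 1 gives "if". By Fact 2, what remains of "only if" is the case of an affine $K$-system that is essentially accessible but not accessible. The maps $f_\beta$ with $\beta$ irrational will turn out to be of this kind.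

**Remark on closedness.** If $g_i\in\mathcal Z^\infty(f)$ and $g_i\to g\in\mathrm{Diff}^\infty(X)$ in $C^0$, then $gf=\lim g_if=\lim fg_i=fg$. So $\mathcal Z^\infty(f)$ is always $C^0$-closed. What can fail is the Lie property.

**Theorem A (disproof).** Let $H=PSL_2(\mathbb R)$, $h_0=\pm\mathrm{diag}(e^{1/2},e^{-1/2})$, $\Gamma\cong\pi_1(\Sigma_2)$ a torsion-free cocompact lattice, and $K=S^1$. Let $\rho:\Gamma\to\Gamma^{ab}\cong\mathbb Z^4\to S^1$ send the first basis vector to $e^{2\pi i\alpha}$, $\alpha\notin\mathbb Q$, and the others to $1$. Then $f_0=f_\rho$ is an affine $K$-system on $X_\rho$ which is not accessible. There are $\mu_\rho$-preserving $f_j\in\mathrm{Diff}^\infty(X_\rho)$ with $f_j\to f_0$ in $C^\infty$ such that no $\mathcal Z^\infty(f_j)$ is a Lie group. Hence the "only if" direction of the conjecture fails.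

Here $X_\rho$, $f_\rho$ are $X_\alpha$, $f_\alpha$ of Section 1; the general notation comes next.

## 3. The same construction with a compact connected fibre group

Let $H$ be a connected Lie group, $\Gamma<H$ a discrete cocompact subgroup, and $h_0\in H$. Let $\mathfrak h^s,\mathfrak h^u\subset\mathfrak h$ be the sums of the generalized eigenspaces of $\mathrm{Ad}(h_0)$ for eigenvalues of modulus $<1$, respectively $>1$. Assume

$$(\star)\qquad \mathfrak h^s,\mathfrak h^u\ne0,\ \text{ and } H \text{ is generated by } \exp\mathfrak h^s\cup\exp\mathfrak h^u .$$

Example: let $H=PSL_2(\mathbb R)$ and $h_0=\pm\mathrm{diag}(e^{1/2},e^{-1/2})$. Conjugation by $h_0$ multiplies the matrix unit $E_{12}$ by $e$ and $E_{21}$ by $e^{-1}$, and it fixes the diagonal. So $\mathfrak h^u=\mathbb RE_{12}$ and $\mathfrak h^s=\mathbb RE_{21}$. The upper and lower unipotent matrices generate $SL_2(\mathbb R)$ by row reduction.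

Let $K$ be a nontrivial compact connected Lie group. Give $\mathrm{Hom}(\Gamma,K)$ the topology of pointwise convergence. For $\rho\in\mathrm{Hom}(\Gamma,K)$ put
$$G=H\times K,\quad \Gamma_\rho=\{(\gamma,\rho(\gamma)):\gamma\in\Gamma\},\quad X_\rho=G/\Gamma_\rho,\quad f_\rho\big((h,k)\Gamma_\rho\big)=(h_0h,k)\Gamma_\rho .$$

We check that this is an instance of the setting of Section 2.

*Compactness.* The group $\Gamma_\rho$ is discrete because it projects injectively to the discrete group $\Gamma$. Exhaust $H$ by relatively compact open sets; their images cover $H/\Gamma$, so one of them suffices, and its closure is a compact set $C$ with $C\Gamma=H$. If $h=c\gamma$ with $c\in C$, then $(h,k)=(c,k\rho(\gamma)^{-1})(\gamma,\rho(\gamma))$. So $G=(C\times K)\Gamma_\rho$ and $X_\rho$ is compact.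

*Measure.* A group with a discrete cocompact subgroup is unimodular. So $H$ and $G$ are unimodular, and $X_\rho$ carries a $G$-invariant probability measure $\mu_\rho$, which has full support. Locally it is a constant multiple of the Haar measure of $G$, pushed down by the covering $G\to X_\rho$.

*Affinity.* The map $f_\rho$ is left translation by $(h_0,1)$, so it is affine with $A=\mathrm{id}$.

*Finite generation of $\Gamma$.* Let $U\supset C$ be open and relatively compact, and let $S=\{\gamma:U\gamma\cap U\ne\emptyset\}$, which is finite. The open sets $U\langle S\rangle$ and $U(\Gamma\setminus\langle S\rangle)$ cover $H$. They are disjoint: if $u\gamma=u'\gamma'$, then $u\gamma\gamma'^{-1}=u'$, so $\gamma\gamma'^{-1}\in S$. As $H$ is connected, the second set is empty and $\Gamma=\langle S\rangle$. In particular, $\mathrm{Hom}(\Gamma,K)$ is metrizable, as a subspace of a finite power of $K$.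

For this family two theorems will be proved.

**Theorem B (dichotomy).** For every $H,\Gamma,h_0,K$ as above and every $\rho$, $f_\rho$ is not accessible, and the following are equivalent: (i) $f_\rho$ is a $K$-system; (ii) $\rho(\Gamma)$ is dense in $K$; (iii) $\mathcal Z^\infty(f_\rho)$ is a Lie subgroup of $\mathrm{Diff}^\infty(X_\rho)$.

**Theorem C (sharp range within this family).** Let $\rho(\Gamma)$ be dense in $K$.

(a) If $K$ is not semisimple, then $f_\rho$ is a $C^\infty$-limit of $\mu_\rho$-preserving $f_j\in\mathrm{Diff}^\infty(X_\rho)$, each smoothly conjugate to some $f_{\rho_j}$, with $\mathcal Z^\infty(f_j)$ not a Lie group. So the conjecture fails at every such $f_\rho$.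

(b) If $K$ is semisimple, then for every $\rho'$ close to $\rho$, $\rho'(\Gamma)$ is dense, $f_{\rho'}$ is a $K$-system, and $\mathcal Z^\infty(f_{\rho'})$ is a $C^0$-closed Lie group.

## 4. $su$-paths, $H$-orbits, and the density criterion for the $K$-property

**Step 1: the invariant splitting.** We need $E^s$ and $E^u$ explicitly. For $\xi\in\mathfrak g=\mathfrak h\oplus\mathfrak k$ let $\hat\xi(x)=\frac d{dt}\big|_0\exp(t\xi)x$, a vector field on $X_\rho$. Stabilizers are discrete, so $\xi\mapsto\hat\xi(x)$ is an isomorphism $\mathfrak g\to T_xX_\rho$ for each $x$, and a basis of $\mathfrak g$ gives a global frame. From $f_\rho(\exp(t\xi)x)=\exp(t\,\mathrm{Ad}(h_0,1)\xi)f_\rho(x)$ we get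
$$Df_\rho\,\hat\xi(x)=\big(\mathrm{Ad}(h_0,1)\xi\big)^\wedge(f_\rho x). \tag{2}$$
So in this frame $Df_\rho$ is the constant matrix $\mathrm{Ad}(h_0,1)=\mathrm{Ad}(h_0)\oplus\mathrm{id}_{\mathfrak k}$. Measure vectors by a norm on $\mathfrak g$. Positive powers of the matrix decay exponentially on $\mathfrak h^s$, negative powers decay exponentially on $\mathfrak h^u$, and on the sum of $\mathfrak k$ and the modulus-one part of $\mathfrak h$ all powers grow at most polynomially. So $f_\rho$ is partially hyperbolic, with $E^s,E^u$ spanned by the $\hat\xi$ for $\xi\in\mathfrak h^s$, respectively $\xi\in\mathfrak h^u$, and with $E^c$ spanned by the rest, which contains $\mathfrak k\neq0$. Any other partially hyperbolic splitting has smaller $E^s$ and $E^u$, because a vector $\hat\xi(x)$ whose forward images decay exponentially has $\xi\in\mathfrak h^s$, and similarly for $\mathfrak h^u$. So the choice does not help accessibility.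

**Step 2: accessibility classes are exactly the $H$-orbits.** Take a $C^1$ curve tangent to $E^s$ or $E^u$ and lift it to the covering $G=H\times K$. Its velocity is $\frac d{dt}|_0\exp(t\xi)(h,k)$ with $\xi\in\mathfrak h$, so its $K$-component has zero derivative and is constant. So the curve stays in one $H$-orbit. Conversely, for $\xi\in\mathfrak h^s\cup\mathfrak h^u$ the curve $t\mapsto\exp(t\xi)x$ is tangent to $E^s$ or $E^u$. By $(\star)$ every $h\in H$ is a finite product of such exponentials, so concatenating these curves joins $x$ to $hx$.

**Step 3: $f_\rho$ is not accessible.** The preimage in $G$ of the $H$-orbit of $(h,k)\Gamma_\rho$ is $H\times k\rho(\Gamma)$. The group $\rho(\Gamma)$ is countable and $K$ is not, so no orbit is all of $X_\rho$.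

Note what happens without a fibre: on $H/\Gamma$ itself the same computation gives one single class, so the geodesic flow example is accessible there. The fibre direction $\mathfrak k$ destroys accessibility. Essential accessibility survives precisely when the holonomy is dense, as follows.

**Lemma 1.** $f_\rho$ is a $K$-system if and only if $\rho(\Gamma)$ is dense in $K$.

**Proof, dense case.** By Fact 3 we need essential accessibility. Let $P,Q\subset X_\rho$ have positive measure, and let $P_1\subset P$ be compact of positive measure. The set $HP_1$ is a countable union of compact sets, because $H$ is, and it is $H$-invariant. So its preimage in $G=H\times K$ has the form $H\times E$, where $E$ is a countable union of closed subsets of $K$ and hence Borel. The preimage has positive Haar measure, so by Fubini $E$ has positive Haar measure. The preimage is also invariant under right multiplication by $\Gamma_\rho$, so $E\rho(\Gamma)=E$.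

Now use density. The function $1_E\in L^2(K)$ is fixed by right translation by every element of $\rho(\Gamma)$. The right regular representation is strongly continuous, so the set of $k\in K$ whose right translation fixes $1_E$ is closed. Hence it is all of $K$. So $1_E$ is almost everywhere constant, and $E$ is conull since it has positive measure. Therefore $HP_1$ is conull and meets $Q$. So a point of $Q$ lies in the $H$-orbit of a point of $P$, and Step 2 joins them by an $su$-path.

**Proof, non-dense case.** Let $L=\overline{\rho(\Gamma)}\neq K$. Choose a continuous nonconstant function $\varphi$ on $K/L$. The function $(h,k)\Gamma_\rho\mapsto\varphi(kL)$ is well defined because $k\rho(\gamma)L=kL$. It is continuous, nonconstant and $f_\rho$-invariant. Since $\mu_\rho$ has full support, it is not almost everywhere constant. So $f_\rho$ is not ergodic, hence not a $K$-system. $\square$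

## 5. Commuting fibre flows when the holonomy is not dense

For a finite holonomy group in the circle we saw many commuting maps. Here is the general version, together with the dimension count that rules out a Lie group.

**Lemma 2.** If $L=\overline{\rho(\Gamma)}\ne K$, then $\mathcal Z^\infty(f_\rho)$ with the $C^\infty$ topology is not a Lie group.

**Step 1: fields on $K$ that respect $L$.** If $\dim L=\dim K$, then $L$ would be open in the connected group $K$, so $L=K$. Hence $\dim K/L\ge1$. Fix $n$. Choose disjoint nonempty open sets $U_1,\dots,U_n\subset K/L$ and smooth maps $W_i:K/L\to\mathfrak k$, not identically $0$, with compact support in $U_i$. Put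
$$V_i(k)=\tfrac d{dt}\Big|_0\exp\big(tW_i(kL)\big)k .$$
Each $V_i$ is a nonzero vector field on $K$. It is invariant under right translation by $\ell\in L$, because $W_i(k\ell L)=W_i(kL)$. The supports are pairwise disjoint. So the flows $\psi^i_t$, which are complete since $K$ is compact, commute with each other and satisfy $\psi^i_t(k\ell)=\psi^i_t(k)\ell$ for $\ell\in L$.

**Step 2: an action of $\mathbb R^n$ on $X_\rho$.** For $t\in\mathbb R^n$ let
$$\Psi_t\big((h,k)\Gamma_\rho\big)=\big(h,\psi^1_{t_1}\cdots\psi^n_{t_n}(k)\big)\Gamma_\rho .$$
It is well defined: replacing $(h,k)$ by $(h\gamma,k\rho(\gamma))$ multiplies the second entry on the right by $\rho(\gamma)\in L$. It is a diffeomorphism with inverse $\Psi_{-t}$, and it commutes with $f_\rho$, which changes only $h$. The map $t\mapsto\Psi_t$ is a homomorphism into $\mathcal Z^\infty(f_\rho)$, continuous for the $C^\infty$ topology since the flows are jointly smooth in time and space.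

**Step 3: the kernel is discrete.** Suppose $\Psi_t=\mathrm{id}$. Then for each $(h,k)$ there is $\gamma$ with $h\gamma=h$ and $\psi^1_{t_1}\cdots\psi^n_{t_n}(k)=k\rho(\gamma)$. So $\gamma=e$ and $\psi^1_{t_1}\cdots\psi^n_{t_n}=\mathrm{id}$. Each flow preserves its own support and is the identity elsewhere. So on the support of $V_i$ the product equals $\psi^i_{t_i}$, and every $\psi^i_{t_i}=\mathrm{id}$. The set $\{s:\psi^i_s=\mathrm{id}\}$ is a closed subgroup of $\mathbb R$, proper because $V_i\ne0$, hence discrete. So the kernel lies in a product of $n$ discrete subgroups of $\mathbb R$ and is discrete.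

**Step 4: dimension count.** Suppose $\mathcal Z^\infty(f_\rho)$ is a Lie group of dimension $m$, and take $n=m+1$. A continuous homomorphism of Lie groups is smooth. Its derivative at $0$ maps $\mathbb R^{m+1}$ to an $m$-dimensional space, so it kills some $v\ne0$. Then $\Psi_{sv}=\mathrm{id}$ for all $s\in\mathbb R$, so the kernel is not discrete. Contradiction. $\square$

## 6. Changing the holonomy on a fixed manifold

We want maps near $f_\rho$, with $\rho$ dense, that have a non-Lie centralizer. A sensible first attempt, in the setting of Theorem A, is to keep $X_\rho$ and move the translation: replace $f_\rho$ by left translation by $(h_0',k_0)$ with $h_0'$ near $h_0$. This fails for a definite reason. An element $h_0'$ near $h_0$ is conjugate in $PSL_2(\mathbb R)$ to a diagonal element with eigenvalues off the unit circle, so $(\star)$ holds for it. The element $k_0$ acts trivially on $\mathfrak k$. So the accessibility classes are again the $H$-orbits, and the proof of Lemma 1 applies word for word because it uses only $H$-orbits and $\rho$. The new map is still a $K$-system. By Theorem D in Section 8 its centralizer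 is a Lie group.

So one must move $\rho$. But then $f_{\rho_j}$ lives on $X_{\rho_j}$, a different quotient of $G$. The obvious identification $(h,k)\Gamma_\rho\mapsto(h,k)\Gamma_{\rho_j}$ is not well defined: the representative $(h\gamma,k\rho(\gamma))$ of the same point is sent to $(h\gamma,k\rho(\gamma))\Gamma_{\rho_j}=(h,k\rho(\gamma)\rho_j(\gamma)^{-1})\Gamma_{\rho_j}$. To correct for the factor $\rho(\gamma)\rho_j(\gamma)^{-1}$ we want a smooth map $v:H\to K$, close to $1$, with
$$v(h\delta)=\rho(\delta)^{-1}\,v(h)\,\rho_j(\delta)\qquad(h\in H,\ \delta\in\Gamma), \tag{3}$$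
and then use $(h,k)\Gamma_\rho\mapsto(h,kv(h))\Gamma_{\rho_j}$.

**A partition of unity.** There is $\chi\in C_c^\infty(H)$, $\chi\ge0$, with $\sum_{\gamma\in\Gamma}\chi(h\gamma)=1$ for all $h$. To get it, take $\chi_0\in C^\infty_c(H)$ with $\chi_0\ge0$ and $\chi_0>0$ on $C$. For $h$ in a compact set $D$, only the finitely many $\gamma\in D^{-1}\mathrm{supp}\,\chi_0$ contribute to $\sum_\gamma\chi_0(h\gamma)$, so this sum is smooth. It is right $\Gamma$-invariant, and it is positive because $C\Gamma=H$. Divide $\chi_0$ by it.

**The circle case by hand.** Let $\rho=\rho_\alpha$ and $\rho_j=\rho_{\beta_j}$ as in Section 1, and let $\varepsilon_j=\beta_j-\alpha$. Put $u(h)=-\sum_\gamma\chi(h\gamma)c(\gamma)$. Substituting $\gamma=\delta^{-1}\gamma'$,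
$$u(h\delta)=-\sum_{\gamma'}\chi(h\gamma')\big(c(\gamma')-c(\delta)\big)=u(h)+c(\delta).$$
So $v_j(h)=e^{2\pi i\varepsilon_ju(h)}$ satisfies $v_j(h\delta)=v_j(h)e^{2\pi i\varepsilon_jc(\delta)}$, which is (3). Conjugating $f_{\rho_j}$ back to $X_\rho$ gives the explicit map
$$[h,k]\mapsto\big[h_0h,\;k\,e^{2\pi i\varepsilon_j(u(h)-u(h_0h))}\big] .$$
The exponent is $\varepsilon_j$ times a fixed smooth function on the compact manifold $H/\Gamma$. As $\varepsilon_j\to0$, these maps converge to $f_\rho$ in $C^\infty$.

For non-abelian $K$ there is no such $u$. But one can average the discrepancies $\rho(\gamma)\rho_j(\gamma)^{-1}$ in a matrix space. The average leaves $K$ only slightly, and an equivariant projection brings it back.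

**Lemma 3.** Let $\rho_j\to\rho$ in $\mathrm{Hom}(\Gamma,K)$. For all large $j$ there are diffeomorphisms $\Psi_j:X_\rho\to X_{\rho_j}$ such that $F_j:=\Psi_j^{-1}f_{\rho_j}\Psi_j\in\mathrm{Diff}^\infty(X_\rho)$ preserves $\mu_\rho$, and $F_j\to f_\rho$ in $C^\infty$.

**Step 1: an equivariant projection to $K$.** Embed $K\subset U(N)\subset M_N(\mathbb C)$, which is possible for a compact Lie group, and use the Frobenius norm. It is invariant under left and right multiplication by $U(N)$. By the tubular neighborhood theorem there is $r>0$ such that the nearest-point projection $\pi$ to $K$ is defined and smooth on $O=\{v:\mathrm{dist}(v,K)<r\}$. For $a,b\in K$ the map $v\mapsto avb$ is an isometry preserving $K$. So it preserves $O$, and $\pi(avb)=a\pi(v)b$.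

**Step 2: solving (3) near the identity.** Put
$$w_j(h)=\sum_{\gamma\in\Gamma}\chi(h\gamma)\,\rho(\gamma)\rho_j(\gamma)^{-1}\in M_N(\mathbb C).$$
Substitute $\gamma=\delta^{-1}\gamma'$ in $w_j(h\delta)=\sum_\gamma\chi(h\delta\gamma)\rho(\gamma)\rho_j(\gamma)^{-1}$. Since $\rho(\delta^{-1}\gamma')=\rho(\delta)^{-1}\rho(\gamma')$ and $\rho_j(\delta^{-1}\gamma')^{-1}=\rho_j(\gamma')^{-1}\rho_j(\delta)$, we get
$$w_j(h\delta)=\rho(\delta)^{-1}w_j(h)\rho_j(\delta).$$
Moreover $w_j(h)-I=\sum_\gamma\chi(h\gamma)(\rho(\gamma)\rho_j(\gamma)^{-1}-I)$. Over a compact set of $h$ only finitely many $\gamma$ contribute, and for each of them the bracket tends to $0$. So $w_j\to I$ in $C^\infty$ on compact sets. Hence $w_j(C)\subset O$ for large $j$. Writing $h=c\delta$ with $c\in C$ and using equivariance, $w_j(H)\subset O$. Let $v_j=\pi\circ w_j:H\to K$. It is smooth, it satisfies (3), and $v_j\to\pi(I)=1$ in $C^\infty$ on compact sets.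

**Step 3: the diffeomorphism.** Define $\Psi_j((h,k)\Gamma_\rho)=(h,kv_j(h))\Gamma_{\rho_j}$. By (3) the representative $(h\gamma,k\rho(\gamma))$ goes to
$$\big(h\gamma,\;k\rho(\gamma)v_j(h\gamma)\big)=\big(h\gamma,\;kv_j(h)\rho_j(\gamma)\big),$$
which is the same point of $X_{\rho_j}$. So $\Psi_j$ is well defined. Inverting (3) gives $v_j(h\delta)^{-1}=\rho_j(\delta)^{-1}v_j(h)^{-1}\rho(\delta)$, so in the same way $(h,k)\Gamma_{\rho_j}\mapsto(h,kv_j(h)^{-1})\Gamma_\rho$ is well defined. It is the inverse, and both maps are smooth.

**Step 4: the conjugated map.** Following a point through $\Psi_j$, $f_{\rho_j}$, $\Psi_j^{-1}$,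
$$F_j\big((h,k)\Gamma_\rho\big)=\big(h_0h,\;k\,v_j(h)\,v_j(h_0h)^{-1}\big)\Gamma_\rho . \tag{4}$$
Let $h$ run over a compact neighborhood $C'$ of $C$. There $v_j(h)$ and $v_j(h_0h)$ tend to $1$ in $C^\infty$, so the lifts (4) converge in $C^\infty$ on $C'\times K$ to the lift of $f_\rho$. Since $C'\times K$ covers $X_\rho$, $F_j\to f_\rho$ in $C^\infty$.

**Step 5: the measure.** The lift (4) is a left translation in $h$, combined with right translations of $K$ by an element depending only on $h$. By Fubini and the invariance of Haar measure on $H$ and $K$, it preserves the Haar measure of $G$. Since $\mu_\rho$ is locally a constant multiple of that measure, $F_j$ preserves $\mu_\rho$. $\square$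

## 7. Disproof by rational approximation of an irrational holonomy

**Proof of Theorem A.** The powers of $e^{2\pi i\alpha}$ are dense in $S^1$, so $\rho(\Gamma)$ is dense. By Lemma 1 the affine map $f_0=f_\rho$ is a $K$-system, and by Section 4 it is not accessible.

Choose rationals $p_j/q_j\to\alpha$. Let $\rho_j$ send the first basis vector of $\mathbb Z^4$ to $e^{2\pi ip_j/q_j}$ and the others to $1$. Then $\rho_j\to\rho$ pointwise, and $\rho_j(\Gamma)$ is finite, so it is not dense. After dropping finitely many $j$, Lemma 3 gives $\mu_\rho$-preserving diffeomorphisms $f_j:=F_j=\Psi_j^{-1}f_{\rho_j}\Psi_j$ of $X_\rho$ with $f_j\to f_0$ in $C^\infty$.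

Conjugation by $\Psi_j$ is an isomorphism of topological groups from $\mathrm{Diff}^\infty(X_{\rho_j})$ to $\mathrm{Diff}^\infty(X_\rho)$, and it carries $\mathcal Z^\infty(f_{\rho_j})$ onto $\mathcal Z^\infty(f_j)$. By Lemma 2 the first is not a Lie group, so neither is the second. Thus every $C^1$-neighborhood, even every $C^\infty$-neighborhood, of the affine $K$-system $f_0$ contains diffeomorphisms whose centralizer is not a Lie group. The "only if" direction fails, and the conjecture is false. $\blacksquare$

It is instructive to write down commuting maps on $X_\rho$ itself. If $\psi\in\mathrm{Diff}^\infty(S^1)$ commutes with multiplication by the $q_j$-th roots of unity, $p_j/q_j$ being in lowest terms, then $[h,k]\mapsto[h,\psi(kv_j(h))v_j(h)^{-1}]$ commutes with $f_j$; it is $\Psi_j^{-1}\circ(\mathrm{id},\psi)\circ\Psi_j$.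

## 8. Weakly mixing affine maps have Lie centralizers

The bad maps found so far are perturbations of $f_0$. The next theorem says that this is unavoidable: $f_0$ itself is never the obstruction.

**Theorem D.** If $B$ is discrete and $f_0\in\mathrm{Aff}(G/B)$ is weakly mixing (e.g. a $K$-system), then $\mathcal Z^\infty(f_0)$ is a $C^0$-closed Lie subgroup consisting of maps affine for the presentation $X=\tilde G/\tilde B$, where $\tilde G$ is the universal cover of $G$ and $\tilde B$ is the preimage of $B$.

Write $f=f_0$, $f(gB)=g_0A(g)B$, and $\sigma=\mathrm{Ad}(g_0)\,dA\in GL(\mathfrak g)$.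

**Step 1: a commuting map has constant derivative in the frame.** As in Section 4, the fields $\hat\xi$ give a frame because $B$ is discrete, and from $f(\exp(t\xi)x)=\exp(t\sigma\xi)f(x)$ we get $Df\,\hat\xi(x)=(\sigma\xi)^\wedge(fx)$. For $g\in\mathcal Z^\infty(f)$ write $Dg\,\hat\xi(x)=(M(x)\xi)^\wedge(gx)$ with $M:X\to GL(\mathfrak g)$ smooth. Differentiating $gf=fg$ gives $M(fx)\sigma=\sigma M(x)$, that is,
$$M(fx)=\sigma M(x)\sigma^{-1}. \tag{5}$$
Let $\mathcal W$ be the space of functions $\ell\circ M$ with $\ell\in\mathrm{End}(\mathfrak g)^*\otimes\mathbb C$. It is finite-dimensional, it consists of continuous functions, and by (5) it is invariant under $u\mapsto u\circ f$. Since $\mu$ has full support, $C(X)$ embeds in $L^2(\mu)$. Since $f$ preserves $\mu$, $u\mapsto u\circ f$ is unitary on $L^2(\mu)$. It is injective on the finite-dimensional space $\mathcal W$, hence maps it onto itself and is diagonalizable there. By weak mixing every eigenfunction is constant. So $\mathcal W$ consists of constants and $M$ is constant.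

Here is the exact point at which this argument breaks for the maps $f_j$ of Section 7. Those maps are not ergodic: $f_{\rho_j}$ has the invariant functions $\varphi(kL)$ from Lemma 1. For $f_{\rho_j}$, equation (5) is then compatible with a nonconstant $M$, and the fibre flows of Lemma 2 realize it.

**Step 2: commuting maps are affine over $\tilde G$.** Now $g_*\hat\xi=(M\xi)^\wedge$ for all $\xi$. Since $[\hat\xi,\hat\eta]=-[\xi,\eta]^\wedge$ and $g_*$ respects brackets, $M[\xi,\eta]=[M\xi,M\eta]$, so $M\in\mathrm{Aut}(\mathfrak g)$. Comparing flows, $g(\exp(t\xi)x)=\exp(tM\xi)g(x)$.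

The group $\tilde B$ is discrete, being the preimage of a discrete subgroup under a covering homomorphism, and $X=\tilde G/\tilde B$. Let $\mathcal A$ be the set of all $g\in\mathrm{Diff}^\infty(X)$ for which $M_g$ is constant. It is a group, since $M_{g_1g_2}(x)=M_{g_1}(g_2x)M_{g_2}(x)$, and the argument just given applies to all its elements. For $g\in\mathcal A$ let $\hat A\in\mathrm{Aut}(\tilde G)$ be the automorphism with derivative $M_g$. As exponentials generate $\tilde G$, $g(hx)=\hat A(h)g(x)$ for all $h\in\tilde G$. Choose $g_1\in\tilde G$ with $g(\tilde B)=g_1\tilde B$ and put $A'(h)=g_1^{-1}\hat A(h)g_1$. Then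
$$g(h\tilde B)=\hat A(h)g_1\tilde B=g_1A'(h)\tilde B. \tag{6}$$
For $b\in\tilde B$, $g(b\tilde B)=g(\tilde B)$ gives $A'(b)\in\tilde B$. Conversely, if $A'(h)\in\tilde B$, then $g(h\tilde B)=g(\tilde B)$, so $h\in\tilde B$ by injectivity. Hence $A'(\tilde B)=\tilde B$, and $g$ is affine for $X=\tilde G/\tilde B$.

**Step 3: a Lie group topology on $\mathcal A$.** Let $N=\{A'\in\mathrm{Aut}(\tilde G):A'(\tilde B)=\tilde B\}$. Under $\mathrm{Aut}(\tilde G)\cong\mathrm{Aut}(\mathfrak g)$, convergence of automorphisms and of their inverses implies pointwise convergence on $\tilde G$. As $\tilde B$ is closed, $N$ is a closed subgroup, hence a Lie group. The Lie group $\tilde G\rtimes N$ acts smoothly on $X$ by $(g_1,A')\cdot h\tilde B=g_1A'(h)\tilde B$. Each of these maps has constant derivative $\mathrm{Ad}(g_1)\,dA'$ in the frame, so it lies in $\mathcal A$. By (6) every element of $\mathcal A$ arises. Dividing by the closed kernel of the action, we give $\mathcal A$ a Lie group topology $\tau$. Since the action is smooth, $\tau$ is finer than or equal to the $C^\infty$ topology, which is finer than or equal to the $C^0$ topology.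

**Step 4: on $\mathcal A$ the topologies $\tau$, $C^\infty$, $C^0$ coincide.** $\mathcal A$ is a topological group for each of the three, and all three are metrizable. So it suffices to show that $g_j\in\mathcal A$ and $g_j\to\mathrm{id}$ in $C^0$ imply $g_j\to\mathrm{id}$ in $\tau$.

Let $x_0=e\tilde B$. Then $g_j(x_0)\to x_0$. The orbit map $\tilde G\to X$, $c\mapsto cx_0$, is a local diffeomorphism, so for large $j$ we have $g_j(x_0)=c_jx_0$ with $c_j\to e$. Put $a_j=c_j^{-1}g_j\in\mathcal A$. Then $a_j(x_0)=x_0$ and $a_j\to\mathrm{id}$ in $C^0$. By (6) with $g_1=e$, $a_j$ is the action of some $(e,A_j')$ with $A_j'\in N$. Writing $M_j'=dA_j'$,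
$$a_j(\exp(\xi)x_0)=\exp(M'_j\xi)x_0 .$$

We show $M_j'\to I$. Fix a norm on $\mathfrak g$ and $r>0$ such that $E(\xi)=\exp(\xi)x_0$ is a diffeomorphism from the ball $B_{3r}$ onto an open set. The compact sets $E(\bar B_r)$ and $E(\partial B_{2r})$ are disjoint, so they have a positive distance $\eta$. Let $j$ be so large that $a_j$ moves every point by less than $\eta$. I claim that $|\xi|\le r$ implies $|M_j'\xi|<2r$. Otherwise $|tM'_j\xi|=2r$ for some $t\in(0,1]$, and
$$a_j(E(t\xi))=E(tM_j'\xi)\in E(\partial B_{2r}),\qquad E(t\xi)\in E(\bar B_r),$$
so $a_j$ moves $E(t\xi)$ by at least $\eta$, a contradiction. Now $E(M_j'\xi)=a_j(E(\xi))\to E(\xi)$ uniformly for $|\xi|\le r$, with all arguments of $E$ in $\bar B_{2r}$. The inverse of $E$ is uniformly continuous on the compact set $E(\bar B_{2r})$. So $M_j'\xi\to\xi$ uniformly on $\bar B_r$, that is, $M_j'\to I$.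

Thus $(c_j,A_j')\to(e,\mathrm{id})$ in $\tilde G\rtimes N$. Since $g_j=c_ja_j$ is the action of $(c_j,A_j')$, $g_j\to\mathrm{id}$ in $\tau$.

**Step 5: conclusion.** By Step 1, $\mathcal Z^\infty(f)\subset\mathcal A$. Commuting with $f$ is a closed condition, so $\mathcal Z^\infty(f)$ is a closed subgroup of the Lie group $(\mathcal A,\tau)$, hence a Lie group for the topology induced from $\tau$, which by Step 4 is the $C^\infty$ topology. It is $C^0$-closed by the remark in Section 2. Its elements are affine for $\tilde G/\tilde B$ by Step 2. $\blacksquare$

**Proof of Theorem B.** Non-accessibility is Step 3 of Section 4. (i)$\Leftrightarrow$(ii) is Lemma 1. (iii)$\Rightarrow$(ii) is the contrapositive of Lemma 2. For (i)$\Rightarrow$(iii), a $K$-system is mixing, hence weakly mixing, and $\Gamma_\rho$ is discrete, so Theorem D applies. $\blacksquare$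

## 9. Semisimple and non-semisimple fibres

By Theorem B, the method of Section 7 works at a dense $\rho$ exactly when $\rho$ is a limit of non-dense representations. Theorem C says when this happens. The circle case used rational numbers. The torus quotient $K/[K,K]$ plays the role of the circle, and when it is trivial, density is an open condition.

**Proof of Theorem C(a): making the torus part of the holonomy finite.** Let $K$ be non-semisimple. By the structure theory of compact connected Lie groups, $T=K/[K,K]$ is a torus, here of positive dimension. If $Z$ denotes the identity component of the center of $K$, then $Z\to T$ is a surjective homomorphism with finite kernel, hence a local diffeomorphism. Let $\bar\rho:\Gamma\to T$ be induced by $\rho$. As $\Gamma$ is finitely generated, $\Gamma^{ab}=\mathbb Z^b\oplus F$ with $F$ finite. Let $\gamma_1,\dots,\gamma_b\in\Gamma$ represent a basis of $\mathbb Z^b$.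

Torsion points are dense in $T$. So there are $t_{j,i}\in T$ with $t_{j,i}\to1$ as $j\to\infty$ such that $\bar\rho(\gamma_i)t_{j,i}$ is torsion. Lift them, by the local inverse of $Z\to T$ near $1$, to $z_{j,i}\in Z$ with $z_{j,i}\to1$. Let $\chi_j:\Gamma\to\Gamma^{ab}\to Z$ be the homomorphism that is trivial on $F$ and has $\chi_j(\gamma_i)=z_{j,i}$. Since $Z$ is central, $\rho_j(\gamma)=\rho(\gamma)\chi_j(\gamma)$ is a homomorphism. For each $\gamma$, $\chi_j(\gamma)$ is a fixed monomial in the $z_{j,i}$, so $\rho_j\to\rho$.

The homomorphism $\Gamma\to T$ induced by $\rho_j$ factors through $\Gamma^{ab}$. Its image is generated by the torsion elements $\bar\rho(\gamma_i)t_{j,i}$ and by the image of the finite group $F$. So this image is an abelian group generated by finitely many torsion elements, hence finite. Therefore $\overline{\rho_j(\Gamma)}$ lies in the preimage in $K$ of a finite subgroup of $T$, which is a proper closed subgroup. By Lemma 3 the maps $f_j=F_j$ for large $j$ preserve $\mu_\rho$, are smoothly conjugate to $f_{\rho_j}$, and converge to $f_\rho$ in $C^\infty$. By Lemma 2 and conjugation, as in Section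 7, $\mathcal Z^\infty(f_j)$ is not a Lie group. Since $f_\rho$ is a $K$-system by Lemma 1, the conjecture fails at $f_\rho$. $\blacksquare$

**Proof of Theorem C(b).** Let $K$ be semisimple. Once $\rho'(\Gamma)$ is known to be dense, Theorem B together with the remark on closedness gives the rest. So suppose there are $\rho_j\to\rho$ with $L_j:=\overline{\rho_j(\Gamma)}\ne K$. We derive a contradiction.

**Step 1: the $L_j$ fill up $K$, and their Lie algebras converge to a proper ideal.** Pass to a subsequence such that $L_j$ converges in the Hausdorff metric. The limit is a closed subgroup, and it contains $\rho(\gamma)=\lim\rho_j(\gamma)$ for every $\gamma$. So it is $K$. Pass to a further subsequence such that the Lie algebras $\mathfrak l_j$ have constant dimension and converge to a subspace $\mathfrak i\subset\mathfrak k$. For $k\in K$ choose $\ell_j\in L_j$ with $\ell_j\to k$. Then $\mathrm{Ad}(\ell_j)\mathfrak l_j=\mathfrak l_j$ gives $\mathrm{Ad}(k)\mathfrak i=\mathfrak i$ in the limit. So $\mathfrak i$ is an ideal. It is proper, since $\dim\mathfrak l_j=\dim\mathfrak k$ would make $L_j$ open, i.e. $L_j=K$. Let $\mathfrak i'$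 be the orthogonal complement of $\mathfrak i$ for an $\mathrm{Ad}$-invariant inner product. It is an ideal, $\mathfrak k=\mathfrak i\oplus\mathfrak i'$, $[\mathfrak i,\mathfrak i']\subset\mathfrak i\cap\mathfrak i'=0$, and $\mathfrak i'\ne0$ is semisimple, as is $\mathfrak i$ (possibly $0$).

**Step 2: $\mathfrak l_j=\mathfrak i$ for large $j$.** Since $\mathfrak l_j\to\mathfrak i$, for large $j$ the space $\mathfrak l_j$ is the graph of a linear map $\alpha_j:\mathfrak i\to\mathfrak i'$, with $\alpha_j\to0$. For $x,y\in\mathfrak i$,
$$[x+\alpha_jx,\,y+\alpha_jy]=[x,y]+[\alpha_jx,\alpha_jy]\in\mathfrak l_j ,$$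
so $\alpha_j[x,y]=[\alpha_jx,\alpha_jy]$, and $\alpha_j$ is a Lie algebra homomorphism. Let $\mathfrak s$ be one of the finitely many simple ideals of $\mathfrak i$, and fix $0\ne x\in\mathfrak s$. Then $\mathrm{ad}_{\mathfrak s}x\ne0$ is skew for an invariant inner product, so it has spectral radius $R>0$. If $\alpha_j|_{\mathfrak s}\ne0$, it is injective because its kernel is an ideal of $\mathfrak s$. Then $\mathrm{ad}(\alpha_jx)$ restricted to $\alpha_j(\mathfrak s)$ is conjugate, via $\alpha_j$, to $\mathrm{ad}_{\mathfrak s}x$. Hence $\|\mathrm{ad}(\alpha_jx)\|\ge R$, which is impossible for large $j$ since $\alpha_jx\to0$. So $\alpha_j=0$ on each simple ideal for large $j$, and $\mathfrak l_j=\mathfrak i$.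

**Step 3: finite groups that fill up a connected group.** Let $K'=\mathrm{Ad}(K)|_{\mathfrak i'}\subset GL(\mathfrak i')$, a compact connected linear group. Its Lie algebra is $\mathrm{ad}(\mathfrak k)|_{\mathfrak i'}=\mathrm{ad}(\mathfrak i')|_{\mathfrak i'}\cong\mathfrak i'$, because $\mathfrak i'$ has trivial center. The image $L_j'$ of $L_j$ in $K'$ is compact, and its Lie algebra is $\mathrm{ad}(\mathfrak i)|_{\mathfrak i'}=0$. So $L_j'$ is finite. Since $L_j\to K$ and $K\to K'$ is uniformly continuous and onto, $L'_j\to K'$ in the Hausdorff metric.

**Step 4: Jordan's theorem.** By Jordan's theorem there is a constant $c$, depending only on $\dim\mathfrak i'$, such that $L_j'$ has an abelian normal subgroup $A_j$ of index at most $c$. Write $L_j'=\bigcup_{i\le c}g_{j,i}A_j$, with repetitions allowed. Pass to a subsequence such that $A_j\to A_\infty$ in the Hausdorff metric, a closed abelian subgroup, and $g_{j,i}\to g_i$ for each $i$. Given $k\in K'$, choose $\ell_j\in L_j'$ with $\ell_j\to k$ and write $\ell_j=g_{j,i_j}a_j$ with $a_j\in A_j$. Along a subsequence $i_j=i$ is constant, so $a_j\to g_i^{-1}k\in A_\infty$.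 So $K'$ is the union of the at most $c$ cosets $g_iA_\infty$. A closed subgroup of finite index is open, and $K'$ is connected, so $K'=A_\infty$ is abelian. This contradicts that its Lie algebra, isomorphic to $\mathfrak i'\ne0$, is semisimple. $\blacksquare$

Together, (a) and (b) say that in the family $X_\rho$ a perturbation of the dense holonomy $\rho$ produces a counterexample if and only if $K$ is not semisimple.

## 10. Fixed points and accessibility classes on tori

The last statement points in the positive direction, on a space where $B=\mathbb Z^d$.

**Theorem E.** Let $f_0=A$ be an ergodic automorphism of $\mathbb T^d$ and $f$ sufficiently $C^1$-close to $A$. Then all $g\in\mathcal Z^\infty(f)$ sufficiently $C^0$-close to $\mathrm{id}$ fix pointwise the accessibility class of every fixed point of $f$. (Here $E^s,E^u$ for $f$ are the continuations of the full stable and unstable bundles of $A$.) In particular, if the accessibility class of one fixed point of $f$ is dense, then $\mathcal Z^\infty(f)$ is $C^0$-discrete, hence a $C^0$-closed Lie subgroup.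

For $f=A$ the class of $0$ is dense. It is the image of $E^s\oplus E^u$, whose closure is an $A$-invariant subtorus. On the quotient torus the induced automorphism has only eigenvalues of modulus one. By Kronecker's theorem these are roots of unity, and they are eigenvalues of $A$. Ergodicity excludes this unless the quotient is trivial. These notes do not decide whether the density hypothesis holds for every $f$ near every ergodic $A$. The disproof in Section 7 does not depend on it.

**Step 1: constants.** An ergodic $A$ has no root of unity as an eigenvalue; in particular $A-I$ is invertible. Write $\mathbb R^d=E^s\oplus E^{cu}$ for $A$, where the eigenvalues have modulus $<1$ on $E^s$ and $\ge1$ on $E^{cu}$. Then there are $0<\lambda<\lambda'<\lambda''<1$ and an adapted norm $|w|=\max(|w^s|,|w^{cu}|)$ with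
$$\|A|_{E^s}\|<\lambda,\qquad |Aw|\ge\lambda''|w|\ \text{ for } w\in E^{cu}.$$
Since $f$ is $C^1$-close to $A$, it has a lift $F=A+\varphi$ to $\mathbb R^d$ with $\varphi$ $\mathbb Z^d$-periodic and of Lipschitz constant at most $\varepsilon$ in this norm. We take $f$ so close to $A$ that
$$\varepsilon\|(A-I)^{-1}\|<1,\qquad \|A|_{E^s}\|+\varepsilon<\lambda,\qquad \lambda''-\varepsilon>\lambda',$$
and that $\|Df^n|_{E^s_f}\|\le c\lambda^n$ for $n\ge0$, which holds because $E^s_f$ is close to $E^s$ and $Df$ is close to $A$. Since $F^{-1}=A^{-1}+\varphi'$ with $\varphi'$ periodic and of small Lipschitz constant, we may also require the analogous inequalities for $F^{-1}$ and $A^{-1}$, with their own adapted norm and constants.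

**Step 2: $f$ has finitely many fixed points, and at least one.** For $m\in\mathbb Z^d$,
$$F-\mathrm{id}-m=(A-I)\circ\big(\mathrm{id}+(A-I)^{-1}(\varphi-m)\big).$$
The inner map is the identity plus a map of Lipschitz constant $<1$, so it is a homeomorphism of $\mathbb R^d$ by the contraction principle. Hence $F(x)=x+m$ has exactly one solution $x_m$. Since $F(x+l)=F(x)+Al$ for $l\in\mathbb Z^d$, we have $x_{m+(A-I)l}=x_m+l$. So the fixed points of $f$, which are the projections of the $x_m$, depend only on $m$ modulo $(A-I)\mathbb Z^d$, a subgroup of finite index. Thus $\mathrm{Fix}(f)$ is finite and nonempty.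

**Step 3: a good lift of $g$.** Let $g\in\mathcal Z^\infty(f)$ be $C^0$-close to $\mathrm{id}$. It permutes $\mathrm{Fix}(f)$. If it moves points by less than the minimal distance of distinct fixed points, it fixes $\mathrm{Fix}(f)$ pointwise. Let $G=\mathrm{id}+\psi$ be the lift of $g$ with $\psi$ small; $\psi$ is periodic and smooth. Both $GF$ and $FG$ lift $gf=fg$, so $GF-FG$ is integer-valued. It is bounded by $\|\psi\|_0(1+\mathrm{Lip}\,F)$, which is small, so $GF=FG$. If $p\in\mathrm{Fix}(f)$ and $\tilde p$ is a lift of $p$, then $G(\tilde p)$ also lifts $p$, so $\psi(\tilde p)\in\mathbb Z^d$ is small, hence $0$. So $G$ fixes every lift of $p$.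

**Step 4: being fixed by $G$ propagates along stable curves.** Let $G(q)=q$, where $q\in\mathbb R^d$ need not be a fixed point of $F$, and let $y$ be joined to $q$ by a $C^1$ curve tangent to $E^s_F$, the lift of $E^s_f$. I claim $G(y)=y$.

The length of the image of the curve under $F^n$ decays like $\lambda^n$, so $|F^ny-F^nq|\le c_1\lambda^n$ for $n\ge0$. The map $G$ is Lipschitz, since $\psi$ is smooth and periodic, it commutes with $F$, and $GF^nq=F^nGq=F^nq$. So $|F^nG(y)-F^nq|=|G(F^ny)-G(F^nq)|\le c_2\lambda^n$. Put $w_n=F^ny-F^nG(y)$ for $n\in\mathbb Z$. Then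
$$|w_n|\le c_3\lambda^n\quad(n\ge0),\qquad |w_n|=|F^ny-G(F^ny)|=|\psi(F^ny)|\le\|\psi\|_0\quad(n\in\mathbb Z), \tag{7}$$
and
$$w_{n+1}=Aw_n+e_n,\qquad |e_n|\le\varepsilon|w_n| ,$$
because $e_n=\varphi(F^ny)-\varphi(F^nG(y))$. Suppose $w_0\neq0$. As $F$ is a bijection, all $w_n\ne0$.

*First case: $|w_n^{cu}|\ge|w_n^s|$ for some $n$.* Then $|w_n|=|w_n^{cu}|$, so
$$|w_{n+1}^{cu}|\ge(\lambda''-\varepsilon)|w_n^{cu}|>\lambda'|w_n^{cu}|,\qquad |w_{n+1}^s|\le(\|A|_{E^s}\|+\varepsilon)|w_n^{cu}|\le\lambda|w_n^{cu}|<|w_{n+1}^{cu}| .$$
So the same inequality holds at $n+1$, and by induction $|w_{n+m}|\ge\lambda'^m|w_n|$ for all $m\ge0$. This contradicts $|w_{n+m}|\le c_3\lambda^{n+m}$ for large $m$, since $\lambda'>\lambda$.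

*Second case: $|w_n^s|>|w_n^{cu}|$ for all $n\in\mathbb Z$.* Then $|w_n|=|w_n^s|$ for all $n$, and $|w_{n+1}|=|w_{n+1}^s|\le(\|A|_{E^s}\|+\varepsilon)|w_n|\le\lambda|w_n|$. Hence $|w_{-n}|\ge\lambda^{-n}|w_0|\to\infty$, which contradicts the second part of (7).

So $w_0=0$, that is, $G(y)=y$. Forward time excludes a center-unstable part of $w$, and boundedness in backward time excludes a stable part.

**Step 5: conclusion.** The map $G$ also commutes with $F^{-1}$, and $E^u_f$ is the stable bundle of $f^{-1}$. So Step 4 applied to $F^{-1}$, with the constants chosen for it in Step 1, handles curves tangent to $E^u$. Given an $su$-path from a fixed point $p$ of $f$, lift it to start at a lift $\tilde p$ of $p$. By Step 3 $G$ fixes $\tilde p$, and by Step 4, applied piece by piece, it fixes every point of the lifted path. So $g$ fixes the accessibility class of $p$ pointwise.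

If the class of one fixed point is dense, then $g=\mathrm{id}$ by continuity. So $\mathrm{id}$ is $C^0$-isolated in $\mathcal Z^\infty(f)$, and the group is discrete in the $C^0$ topology, hence in the finer $C^\infty$ topology. It is therefore a $0$-dimensional Lie group, and it is $C^0$-closed by the remark in Section 2. $\blacksquare$
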